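\title{The exponents of a Carleson measure on the infinite polydisk}

\begin{abstract}
A positive measure $\mu$ on the infinite polydisk $\mathbb D^\infty$ is $H^p$-Carleson if $\int|f|^p\,d\mu\le C\|f\|_{H^p}^p$ for all analytic polynomials $f$. We show that every $H^p$-Carleson measure is $H^q$-Carleson if and only if $q/p$ is a positive integer; in particular the property does not pass from $p$ to all larger exponents. More generally, a set $E\subset(0,\infty)$ is the set of Carleson exponents of some measure if and only if it is an $F_\sigma$ set closed under multiplication by positive integers. The measures are built from tensor powers of a small perturbation of Haar measure on the two-dimensional torus.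
\end{abstract}

\section{Introduction}

Let $\mathbb D$ be the open unit disk, $\mathbb T$ the unit circle and $\mathbb N=\{1,2,\dots\}$. For $d\in\mathbb N\cup\{\infty\}$ we write $m$ for normalized Haar measure on $\mathbb T^d$, and we give $\mathbb D^\infty$ the product topology. A \emph{polynomial} is always an analytic polynomial in finitely many of the variables $z_1,z_2,\dots$, and $\|f\|_p^p=\int_{\mathbb T^\infty}|f|^p\,dm$ for $0<p<\infty$. The Hardy space $H^p(\mathbb D^\infty)$ is the closure of the polynomials in $L^p(\mathbb T^\infty)$. A positive Borel measure $\mu$ on $\mathbb D^\infty$ is an \emph{$H^p$-Carleson measure} if there is $C<\infty$ such that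
\begin{equation}\label{eq:carleson}
\int_{\mathbb D^\infty}|f|^p\,d\mu\le C\,\|f\|_p^p\qquad\text{for every polynomial } f .
\end{equation}
The inequality says that the size of $f$ inside the polydisk, weighted by $\mu$, is controlled by its size on the torus. The same definition applies on $\mathbb D^d$, $d<\infty$, with polynomials in $d$ variables.

How does \eqref{eq:carleson} depend on $p$? If $f$ has no zeros, then $|f|^q=|f^{q/p}|^p$ with $f^{q/p}$ analytic, and one exponent is as good as another; any dependence on $p$ comes from the zeros of $f$. In one variable zeros can be removed, and not even the best constant depends on $p$ (Proposition~\ref{prop:one}). On a finite polydisk $\mathbb D^d$, a theorem of Chang states that a measure is $H^p$-Carleson for one $0<p<\infty$ if and only if it is so for every $0<p<\infty$. On $\mathbb D^\infty$ this is known to fail. Let $\mathbf m$ be the infinite product of normalized area measure on $\mathbb D$, and define $\mu_\infty$ by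
\[
\int f(z_1,z_2,z_3,z_4,\dots)\,d\mu_\infty(z)=\int f(z_1,z_1,z_3,z_3,\dots)\,d\mathbf m(z),\qquad f\in C(\overline{\mathbb D}^\infty).
\]
Then $\mu_\infty$ is $H^p$-Carleson when $p$ is an even integer, but not when $0<p<2$. (These two background facts are not used in our proofs.) This leads to the following question, posed in \cite{BBHOP}.

\begin{quote}
\emph{If $\mu$ is an $H^p$-Carleson measure on $\mathbb D^\infty$ for some $0<p<\infty$, is it an $H^q$-Carleson measure for every $p<q<\infty$?}
\end{quote}

One would guess that it is. In the example the property is lost by lowering the exponent; applying \eqref{eq:carleson} to $f^k$ raises the exponent from $p$ to $kp$ at no cost; and it is tempting to believe that an inequality valid at $p$ and at $2p$ is valid in between. The answer is no: integer multiples are all that one gets.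

\begin{theorem}\label{thm:A}
Let $0<p,q<\infty$. The implication ``$H^p$-Carleson $\Rightarrow$ $H^q$-Carleson'' holds for all positive Borel measures on $\mathbb D^\infty$ if and only if $q/p\in\mathbb N$. If $q/p\notin\mathbb N$, there is a finite measure that is $H^p$-Carleson but not $H^q$-Carleson. In particular, the answer to the question is negative, for every $p$.
\end{theorem}

A subset of $(0,\infty)$ is an \emph{$F_\sigma$ set} if it is a countable union of sets closed in $(0,\infty)$. The sets of exponents that occur can be described completely.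

\begin{theorem}\label{thm:B}
For $E\subset(0,\infty)$ the following are equivalent.
\begin{enumerate}
\item[(i)] There is a positive Borel measure $\mu$ on $\mathbb D^\infty$ with $E=\{p:\mu\text{ is }H^p\text{-Carleson}\}$.
\item[(ii)] $E$ is an $F_\sigma$ set and $kE\subset E$ for all $k\in\mathbb N$.
\end{enumerate}
The measure in \textup{(i)} can be taken finite. In particular, for each $p_0>0$ there is a measure that is $H^p$-Carleson exactly when $p\in\{p_0,2p_0,3p_0,\dots\}$.
\end{theorem}

For instance, $[p_0,\infty)$, $(p_0,\infty)$ and the set of positive rationals all occur. The set of positive irrationals is closed under multiples but does not occur: closed sets of irrationals are nowhere dense, so by the Baire category theorem countably many of them, together with the countably many rationals, cannot cover an interval.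

The proof has two ingredients. The first is soft: best constants in \eqref{eq:carleson} multiply under tensor products, so a measure on the bidisk with constant at most $1$ at $p$ and larger than $1$ at $q$ yields a counterexample on $\mathbb D^\infty$ (Section~\ref{sec:constants}). The second is the construction of such a measure. Haar measure on $\mathbb T^2$ has constant $1$ for every exponent. We remove a little mass from it, mostly near the diagonal $z_1=z_2$, and add a point mass at $(t,-t)$. The exchange can be detected by $|z_1-z_2|^q$, which vanishes to order $q$ on the diagonal, but not by $|g|^p$, which can vanish there only to the orders $0,p,2p,\dots$. Section~\ref{sec:example} carries this out by hand for $p=2$, $q=3$, which already answers the question; Sections~\ref{sec:strip} and~\ref{sec:gap} treat general exponents and prove Theorem~\ref{thm:A}; Section~\ref{sec:sets} proves Theorem~\ref{thm:B}.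

\section{Carleson constants and tensor powers}\label{sec:constants}

For a positive Borel measure $\mu$ on $\mathbb D^d$, $d\le\infty$, or on $\overline{\mathbb D}^d$, let $C_p(\mu)\in[0,\infty]$ be the least $C$ such that $\int|g|^p\,d\mu\le C\|g\|_p^p$ for all polynomials $g$ in $d$ variables. A measure $\mu$ on $\mathbb D^\infty$ is $H^p$-Carleson exactly when $C_p(\mu)<\infty$.

The only tool from function theory is the subharmonicity of $|G|^p$ for $G$ analytic and $p>0$. If $G$ is analytic in a neighborhood of $\overline{\mathbb D}$, then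
\[
|G(w)|^p\le\int_{\mathbb T}P(w,\zeta)|G(\zeta)|^p\,dm(\zeta),\qquad P(w,\zeta)=\frac{1-|w|^2}{|\zeta-w|^2},\quad w\in\mathbb D .
\]
For $w=0$ this bounds $|G|^p$ at the center of a circle by its mean over the circle; integrating over radii, the same holds for the area mean over a disk. Applying the inequality in one variable after another gives, for a polynomial $g$ in $d<\infty$ variables,
\begin{equation}\label{eq:poisson}
|g(z)|^p\le\int_{\mathbb T^d}\prod_{j=1}^dP(z_j,\zeta_j)\,|g(\zeta)|^p\,dm(\zeta),\qquad z\in\mathbb D^d .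
\end{equation}

For a measure $\nu$ on $\mathbb D^d$, $d<\infty$, let $\widetilde\nu=\nu\otimes\delta_0\otimes\delta_0\otimes\cdots$ be its image in $\mathbb D^\infty$ under $z\mapsto(z,0,0,\dots)$. For a measure $\sigma$ on $\overline{\mathbb D}^d$ and $0<\rho<1$, let $\sigma_\rho$ be its image under $z\mapsto\rho z$; it is supported in the compact set $(\rho\overline{\mathbb D})^d\subset\mathbb D^d$.

\begin{lemma}\label{lem:basic}
Let $0<p<\infty$.
\begin{enumerate}
\item[(a)] $C_{kp}(\mu)\le C_p(\mu)$ for $k\in\mathbb N$, and the total mass of $\mu$ is at most $C_p(\mu)$.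
\item[(b)] If $\mu=\sum_n a_n\mu_n$ with $a_n>0$, then $\sup_n a_nC_p(\mu_n)\le C_p(\mu)\le\sum_n a_nC_p(\mu_n)$.
\item[(c)] If $\nu_1,\nu_2$ are measures on $\mathbb D^{a},\mathbb D^{b}$, $a,b<\infty$, with $C_p(\nu_i)<\infty$, then $C_p(\nu_1\otimes\nu_2)\le C_p(\nu_1)C_p(\nu_2)$. If $\nu$ is a finite measure on $\mathbb D^a$ and $\int|f|^p\,d\nu=R\,\|f\|_p^p$ for some polynomial $f\ne0$, then $C_p(\nu^{\otimes N})\ge R^N$.
\item[(d)] $C_p(\widetilde\nu)=C_p(\nu)$.
\item[(e)] If $\nu$ is a finite measure with compact support in $\mathbb D^d$, $d<\infty$, then $C_p(\nu)<\infty$.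
\item[(f)] $C_p(\sigma_\rho)\le C_p(\sigma)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply the inequality for $p$ to $g^k$, and to $g=1$. (b) Sum the inequalities for the $\mu_n$, and use $a_n\mu_n\le\mu$.

(c) Both measures are finite by (a). A polynomial $g(z,w)$ is a polynomial in each group of variables when the other is fixed, so by Tonelli's theorem
\[
\iint|g|^p\,d\nu_1(z)\,d\nu_2(w)\le C_p(\nu_1)\int_{\mathbb T^a}\int|g|^p\,d\nu_2(w)\,dm(z)\le C_p(\nu_1)C_p(\nu_2)\|g\|_p^p .
\]
For the lower bound, test on $f(z^{(1)})\cdots f(z^{(N)})$, $z^{(i)}\in\mathbb D^a$; both integrals factor.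

(d) Testing on polynomials in $z_1,\dots,z_d$ gives ``$\ge$''. Conversely, $\int|g|^p\,d\widetilde\nu\le C_p(\nu)\int_{\mathbb T^d}|g(z,0)|^p\,dm(z)$, and $|g(z,0)|^p\le\int|g(z,\zeta)|^p\,dm(\zeta)$ by \eqref{eq:poisson} in the remaining variables.

(e) The support lies in $(r\overline{\mathbb D})^d$ for some $r<1$, where $P(z_j,\zeta_j)\le\frac{1+r}{1-r}$. By \eqref{eq:poisson}, $C_p(\nu)\le\big(\frac{1+r}{1-r}\big)^d\nu(\mathbb D^d)$.

(f) We have $\int|g|^p\,d\sigma_\rho=\int|g(\rho z)|^p\,d\sigma(z)\le C_p(\sigma)\int_{\mathbb T^d}|g(\rho z)|^p\,dm(z)$. Apply \eqref{eq:poisson} at $\rho z$ and integrate over $z\in\mathbb T^d$. Since $P(\rho z_j,\zeta_j)=P(\rho\zeta_j,z_j)$ has integral $1$ in $z_j$, the last integral is at most $\|g\|_p^p$.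
\end{proof}

\begin{example}
Let $\nu_0$ be the image of normalized area measure under $y\mapsto(y,y)$. For $g=\sum b_{jk}z_1^jz_2^k$, the Cauchy--Schwarz inequality gives $\int|g|^2\,d\nu_0=\sum_n\frac1{n+1}\big|\sum_{j+k=n}b_{jk}\big|^2\le\|g\|_2^2$. On polynomials in $2N$ variables $\mu_\infty$ acts as $\nu_0^{\otimes N}$, so (c) and (a) give $C_p(\mu_\infty)\le1$ for even $p$.
\end{example}

The example suggests looking for building blocks in few variables whose constant depends on $p$. One variable is too few.

\begin{proposition}\label{prop:one}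
If $\mu$ is a positive Borel measure on $\mathbb D$, then $C_p(\mu)=C_q(\mu)$ for all $0<p,q<\infty$.
\end{proposition}

\begin{proof}
It suffices to show $C_p(\mu)\le C_q(\mu)$ when $C_q(\mu)<\infty$; then $\mu$ is finite. Factor a polynomial $g\neq0$ into linear factors and replace each factor $z-a$ with $|a|<1$ by $1-\bar az$. As $|z-a|\le|1-\bar az|$ on $\mathbb D$, with equality on $\mathbb T$, the result is a polynomial $g_1=\kappa\prod_i(1-b_iz)$, $|b_i|\le1$, with $|g|\le|g_1|$ on $\mathbb D$ and $|g|=|g_1|$ on $\mathbb T$. The function $G=|\kappa|^{p/q}\prod_i(1-b_iz)^{p/q}$ (principal branches) is analytic in $\mathbb D$ and continuous on $\overline{\mathbb D}$, hence a uniform limit of Taylor polynomials of its dilates. Therefore $\int|g|^p\,d\mu\le\int|G|^q\,d\mu\le C_q(\mu)\|G\|_q^q=C_q(\mu)\|g\|_p^p$.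
\end{proof}

So we work in two variables, and the function that separates $q$ from $p$ should vanish in the bidisk. From now on
\[
f(z)=z_1-z_2 .
\]
The next lemma moves a measure from the closed bidisk into the open one and then turns a constant larger than $1$ into an infinite one.

\begin{lemma}\label{lem:amplify}
Let $0<q<\infty$ and let $\sigma$ be a finite positive measure on $\overline{\mathbb D}^2$ with $\int|f|^q\,d\sigma>\|f\|_q^q$.
\begin{enumerate}
\item[(a)] For $\rho<1$ close to $1$, the measure $\nu=\sigma_\rho$ satisfies $\int|f|^q\,d\nu>\|f\|_q^q$, and $C_p(\nu)\le C_p(\sigma)$ for all $p$.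
\item[(b)] If $C_p(\sigma)\le1$ for some $p$, there is a finite measure $\mu$ on $\mathbb D^\infty$ with $C_p(\mu)<\infty$ and $C_q(\mu)=\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use $\int|f|^q\,d\sigma_\rho=\rho^q\int|f|^q\,d\sigma$ and Lemma~\ref{lem:basic}(f). (b) With $\nu$ as in (a), let $R=\int|f|^q\,d\nu/\|f\|_q^q>1$ and $\mu=\sum_{N\ge1}N^{-2}\,\widetilde{\nu^{\otimes N}}$. By Lemma~\ref{lem:basic}(b)--(d), $C_p(\mu)\le\sum_NN^{-2}<\infty$, so $\mu$ is finite, while $C_q(\mu)\ge N^{-2}R^N$ for every $N$.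
\end{proof}

The bound $C_p(\sigma)\le1$ has to be exact, because $C_p(\sigma)$ is raised to the power $N$. This is why we perturb Haar measure and pay for every gain by an equal loss.

\section{The case $p=2$, $q=3$}\label{sec:example}

We fix notation for this and the next two sections. The map $(\lambda,\gamma)\mapsto(\lambda,\lambda e^{-i\gamma})$ carries $dm(\lambda)\frac{d\gamma}{2\pi}$, $|\gamma|\le\pi$, to Haar measure on $\mathbb T^2$, because $\lambda e^{-i\gamma}$ is uniformly distributed on $\mathbb T$ for fixed $\lambda$. For $0<\delta\le\pi$ let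
\[
\Gamma(\delta)=\{(\lambda,\lambda e^{-i\gamma}):\lambda\in\mathbb T,\ |\gamma|\le\delta\}
\]
be the strip around the diagonal. It has measure $\delta/\pi$, and $|f|=|1-e^{-i\gamma}|\le\delta$ on it. For a polynomial $g$ in two variables and $p>0$,
\begin{equation}\label{eq:F}
\int_{\Gamma(\delta)}|g|^p\,dm=\int_{-\delta}^{\delta}F(\gamma)\,\frac{d\gamma}{2\pi},\qquad F(\gamma)=\int_{\mathbb T}|g(\lambda,\lambda e^{-i\gamma})|^p\,dm(\lambda),
\end{equation}
and we let $h(y)=g(y,-y)=\sum_na_ny^n$ be the restriction of $g$ to the antidiagonal, a line transversal to the zero set of $f$.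

We look for $\sigma=(1-w)\,m+c\,\delta_{(t,-t)}$ with $0\le w\le1$. The conditions of Lemma~\ref{lem:amplify} read
\begin{equation}\label{eq:goal}
c\,|h(t)|^p\le\int w|g|^p\,dm\ \text{ for all } g,\qquad c\,(2t)^q>\int w|f|^q\,dm .
\end{equation}
The second asks that $w$ live where $f$ is small, that is, on a thin strip; the first asks that $w$ still control point evaluation at $(t,-t)$.

Let $p=2$, $g=\sum b_{jk}z_1^jz_2^k$ and $P_n(\gamma)=\sum_{j+k=n}b_{jk}e^{-ik\gamma}$. Then $g(\lambda,\lambda e^{-i\gamma})=\sum_nP_n(\gamma)\lambda^n$, so that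
\[
F(\gamma)=\sum_n|P_n(\gamma)|^2,\qquad a_n=P_n(\pi).
\]
Bounding $a_n$ by the strip integral means bounding a trigonometric polynomial at $\gamma=\pi$ by its values near $\gamma=0$. The price grows with $n$: for $g=f^n$ we have $P_n=(1-e^{-i\gamma})^n$, which is $2^n$ at $\pi$ and at most $\delta^n$ on the strip. So we use the strip only for $a_0$ and $a_1$, and a small multiple of the whole norm for the rest.

Let $0<\tau\le t\le\frac14$, $\Gamma=\Gamma(\pi\tau)$ and $Q=\int_\Gamma|g|^2\,dm$. The function $P_0=a_0$ is constant and contributes $\tau|a_0|^2$ to $Q$. Next,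
\[
e^{i\gamma/2}P_1(\gamma)=(b_{10}+b_{01})\cos\tfrac\gamma2+i\,a_1\sin\tfrac\gamma2,\qquad a_1=b_{10}-b_{01}.
\]
The cosine and sine are orthogonal on $[-\pi\tau,\pi\tau]$ and $|\sin\frac\gamma2|\ge|\gamma|/\pi$, so $P_1$ contributes at least $|a_1|^2\int_{-\pi\tau}^{\pi\tau}\frac{\gamma^2}{\pi^2}\frac{d\gamma}{2\pi}=\frac{\tau^3}3|a_1|^2$. Since $3t^2/\tau^2\ge1$,
\[
|a_0|^2+t^2|a_1|^2\le\frac{3t^2}{\tau^3}\Big(\tau|a_0|^2+\frac{\tau^3}3|a_1|^2\Big)\le\frac{3t^2}{\tau^3}\,Q .
\]
For the tail, $|a_n|^2\le(n+1)\sum_{j+k=n}|b_{jk}|^2$, and $n+1\le3(n-1)$ for $n\ge2$, so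
\[
\Big|\sum_{n\ge2}a_nt^n\Big|^2\le\|g\|_2^2\sum_{n\ge2}(n+1)t^{2n}\le\frac{3t^4}{(1-t^2)^2}\|g\|_2^2\le4t^4\|g\|_2^2 .
\]
With $(x_1+x_2+x_3)^2\le3(x_1^2+x_2^2+x_3^2)$ we obtain $|h(t)|^2\le9t^2\tau^{-3}Q+12t^4\|g\|_2^2$. Hence the first condition in \eqref{eq:goal} holds for
\[
c=\frac{\tau^3}{18t^2},\qquad w=\tfrac12\mathbf 1_\Gamma+\tfrac23\tau^3t^2\le1 .
\]
For $q=3$, using $|f|\le\pi\tau$ on $\Gamma$, $m(\Gamma)=\tau$ and $|f|\le2$,
\[
c(2t)^3-\int w|f|^3\,dm\ge\tau^3\Big[\frac49t-\frac{\pi^3}2\tau-\frac{16}3t^2\Big].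
\]
With $\tau=t^2$ the bracket exceeds $t\,(\frac49-22t)$, which is positive for $t=\frac1{50}$. Lemma~\ref{lem:amplify} now gives a measure on $\mathbb D^\infty$ that is $H^2$-Carleson and not $H^3$-Carleson.

For a general $q$, the ratios of the two losses to the gain are constant multiples of $(\tau/t)^{q-2}$ and $t^{4-q}$. Both are small when $\tau\ll t\ll1$ and $2<q<4$: the construction exploits the gap between the consecutive orders of vanishing $2$ and $4$ of $|h|^2$.

\section{The strip controls the antidiagonal}\label{sec:strip}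

For $p\ne2$ Parseval's identity is lost, and for Theorem~\ref{thm:B} we need estimates that hold for many $p$ at once. A substitute is to bound $|h|$ itself on a small disk by the strip integral and to recover the coefficients $a_n$ by Cauchy's estimates. To bound $g$ at $(y,-y)$ by subharmonicity we need an analytic disk through that point whose boundary lies in $\mathbb T^2$, close to the diagonal. With the disk automorphisms $\varphi_y(\lambda)=\frac{\lambda+y}{1+\bar y\lambda}$, which map $\mathbb T$ to $\mathbb T$, send $0$ to $y$ and are close to the identity for small $y$, the map $\lambda\mapsto(\varphi_y(\lambda),\varphi_{-y}(\lambda))$ is such a disk. Its boundary is a curve, which has measure zero in $\mathbb T^2$; averaging over $y$ spreads these curves over a strip. Let $dA$ be Lebesgue area measure and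
\[
M_r=\frac1{\pi r^2}\int_{|y|<r}|h(y)|^p\,dA(y).
\]

\begin{lemma}\label{lem:strip}
Let $p>0$, $0<r\le\frac12$, and let $g$ be a polynomial in two variables. Then
\[
M_r\le\frac3r\int_{\Gamma(6r)}|g|^p\,dm .
\]
\end{lemma}

The constant does not depend on $p$, and $g=1$ shows that the order $1/r$ is correct.

\begin{proof}
For $y\in\mathbb D$ the function $\lambda\mapsto g(\varphi_y(\lambda),\varphi_{-y}(\lambda))$ is analytic near $\overline{\mathbb D}$ and equals $h(y)$ at $0$. The sub-mean value inequality, averaged over $|y|<r$, gives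
\[
M_r\le\int_{\mathbb T}\frac1{\pi r^2}\int_{|y|<r}|g(\varphi_y(\lambda),\varphi_{-y}(\lambda))|^p\,dA(y)\,dm(\lambda).
\]
For fixed $\lambda\in\mathbb T$ substitute $y=\lambda\eta$, a rotation of the disk. Then $\bar y\lambda=\bar\eta$, so
\[
\varphi_y(\lambda)=\lambda\,\frac{1+\eta}{1+\bar\eta}=\lambda e^{2i\arg(1+\eta)},\qquad\varphi_{-y}(\lambda)=\lambda\,\frac{1-\eta}{1-\bar\eta}=\lambda e^{2i\arg(1-\eta)},
\]
with principal arguments. Thus $\varphi_{-y}(\lambda)=\varphi_y(\lambda)e^{-i\gamma(\eta)}$, where
\[
\gamma(\eta)=2\arg(1+\eta)-2\arg(1-\eta)=4\operatorname{Im}u,\qquad u=\tfrac12\log(1+\eta)-\tfrac12\log(1-\eta).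
\]
Exchange the order of integration. For fixed $\eta$ the factor $e^{2i\arg(1+\eta)}$ is absorbed by the rotation invariance of $dm(\lambda)$, and with $F$ as in \eqref{eq:F},
\[
M_r\le\frac1{\pi r^2}\int_{|\eta|<r}F(4\operatorname{Im}u(\eta))\,dA(\eta).
\]
We change variables to $u$. The map $\eta\mapsto u$ is injective because $e^{2u}=\frac{1+\eta}{1-\eta}$ is. From $u=\sum_{n\ge0}\frac{\eta^{2n+1}}{2n+1}$ we get $|u|\le\frac r{1-r^2}\le\frac{4r}3$, and from $u'(\eta)=(1-\eta^2)^{-1}$ we get $dA(\eta)=|1-\eta^2|^2\,dA(u)\le\frac{25}{16}\,dA(u)$. Enlarging the range of $u$ to the square $|\operatorname{Re}u|,|\operatorname{Im}u|\le\frac{4r}3$,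
\[
M_r\le\frac{25}{16\pi r^2}\cdot\frac{8r}3\int_{-4r/3}^{4r/3}F(4s)\,ds=\frac{25}{12r}\int_{-16r/3}^{16r/3}F(\gamma)\,\frac{d\gamma}{2\pi}.
\]
Since $\frac{16r}3\le6r\le3<\pi$ and $\frac{25}{12}\le3$, the claim follows from \eqref{eq:F}.
\end{proof}

\section{A measure on the bidisk that sees a gap}\label{sec:gap}

\begin{proposition}\label{prop:gap}
Let $0\le e_1<q<e_2<\infty$. There is a finite positive measure $\nu$ with compact support in $\mathbb D^2$ such that
\begin{enumerate}
\item[(a)] $C_p(\nu)\le1$ for every $p>0$ with $p\mathbb N\cap(e_1,e_2)=\emptyset$;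
\item[(b)] $\int|f|^q\,d\nu>\|f\|_q^q$; in particular $C_q(\nu)>1$.
\end{enumerate}
\end{proposition}

Theorem~\ref{thm:A} needs (a) for a single $p$; Theorem~\ref{thm:B} needs one measure for all of them.

To see how the parameters should be chosen, take two scales $\varepsilon\ll t\ll1$. By Lemma~\ref{lem:strip}, the first condition in \eqref{eq:goal} follows from an inequality $c|h(t)|^p\le AM_\varepsilon+BM_{1/2}$, at the price of a weight $w$ of height $3A/\varepsilon$ on $\Gamma(6\varepsilon)$ plus the constant $6B$. On monomials $h=y^n$, with $s=np$, this inequality reads roughly $ct^s\lesssim A\varepsilon^s+B$. The first term suffices for all $s\le e_1$ if $c\lesssim A(\varepsilon/t)^{e_1}$, and the second suffices for all $s\ge e_2$ if $B\gtrsim ct^{e_2}$. With these values the inequality fails by a large factor for $s=q$, which will give (b). The hypothesis on $p$ says that no $s=np$ falls in $(e_1,e_2)$. We take $\varepsilon=t^2$, so that $\varepsilon/t=t$.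

\begin{proof}
Let $\mathcal P=\{p>0:p\mathbb N\cap(e_1,e_2)=\emptyset\}$ and $L=e_2/(e_2-e_1)\ge1$.

\emph{Step 1: uniformity in $p$.} Let $p\in\mathcal P$ and $k=\lfloor e_1/p\rfloor\ge0$. Then $kp\le e_1<(k+1)p$, and since $(k+1)p\notin(e_1,e_2)$,
\begin{equation}\label{eq:k}
kp\le e_1,\qquad(k+1)p\ge e_2,\qquad k+1\le L;
\end{equation}
the last bound holds because the first two give $p\ge e_2-e_1$, whence $k\le e_1/(e_2-e_1)$. Constants such as $2^p$ will appear, so we also want $p$ bounded above. If $p>2e_2$, let $n=\lfloor p/e_2\rfloor$. Then $p/n\in[e_2,2e_2)$, so $p/n\in\mathcal P$, and $C_p\le C_{p/n}$ by Lemma~\ref{lem:basic}(a). It therefore suffices to prove (a) for $p\in\mathcal P$ with $p\le2e_2$.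

\emph{Step 2: the measure.} Let $0<t\le\frac18$, to be chosen in Step 4, and put
\[
\varepsilon=t^2,\quad A=\frac\varepsilon6,\quad B=At^{e_1+e_2},\quad c=\frac{At^{e_1}}K,\quad K=4^{1+e_2}\max\{L^{2e_2}2^{e_1},16^{e_2}\},
\]
\[
w=\tfrac12\mathbf 1_{\Gamma(6\varepsilon)}+6B,\qquad\sigma=(1-w)\,m+c\,\delta_{(t,-t)} .
\]
The constant $K$ depends on neither $t$ nor $p$. As $6B\le\varepsilon\le\frac12$, we have $w\le1$, and $\sigma$ is a finite positive measure on $\overline{\mathbb D}^2$.

\emph{Step 3: $C_p(\sigma)\le1$ for $p\in\mathcal P$, $p\le2e_2$.} Let $g$ be a polynomial and $S=AM_\varepsilon+BM_{1/2}$. Lemma~\ref{lem:strip} with $r=\varepsilon$ and $r=\frac12$, together with $3A/\varepsilon=\frac12$, gives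
\[
S\le\tfrac12\int_{\Gamma(6\varepsilon)}|g|^p\,dm+6B\int_{\mathbb T^2}|g|^p\,dm=\int w|g|^p\,dm ,
\]
so it is enough to show $c|h(t)|^p\le S$. If $|y|\le r/2$, the disk of radius $r/2$ about $y$ lies in $r\mathbb D$ and has a quarter of its area, so $|h(y)|^p\le4M_r$. Hence $|h|\le(4S/A)^{1/p}$ on $|y|\le\varepsilon/2$ and $|h|\le(4S/B)^{1/p}$ on $|y|\le\frac14$. Cauchy's estimate $|a_j|\le s^{-j}\max_{|y|=s}|h|$ gives
\[
|a_j|\,t^j\le\Big(\frac2t\Big)^j\Big(\frac{4S}A\Big)^{1/p},\qquad|a_j|\,t^j\le(4t)^j\Big(\frac{4S}B\Big)^{1/p}.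
\]
Use the first bound for $j\le k$ and the second for $j>k$. As $2/t\ge1$ and $4t\le\frac12$,
\[
|h(t)|\le(k+1)\Big(\frac2t\Big)^k\Big(\frac{4S}A\Big)^{1/p}+2(4t)^{k+1}\Big(\frac{4S}B\Big)^{1/p}.
\]
Now $(x_1+x_2)^p\le2^p\max\{x_1^p,x_2^p\}$. By \eqref{eq:k}, $(2/t)^{kp}\le(2/t)^{e_1}$ and $(4t)^{(k+1)p}\le(4t)^{e_2}$; this is where $p\in\mathcal P$ is used. With $2^p\le4^{e_2}$, $(k+1)^p\le L^{2e_2}$ and $t^{e_2}/B=t^{-e_1}/A$,
\[
|h(t)|^p\le4^{e_2}\cdot4S\,\max\Big\{\frac{L^{2e_2}2^{e_1}t^{-e_1}}A,\ \frac{4^{e_2}4^{e_2}t^{e_2}}B\Big\}=\frac{KS}{At^{e_1}}=\frac Sc .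
\]

\emph{Step 4: $\int|f|^q\,d\sigma>\|f\|_q^q$ for small $t$.} We have $f(t,-t)=2t$, $m(\Gamma(6\varepsilon))=6\varepsilon/\pi\le2\varepsilon$, $|f|\le6\varepsilon$ on the strip and $|f|\le2$ on $\mathbb T^2$. Hence
\[
\int|f|^q\,d\sigma-\|f\|_q^q=c(2t)^q-\int w|f|^q\,dm\ge c(2t)^q-\varepsilon(6\varepsilon)^q-6B\,2^q .
\]
Since $\varepsilon(6\varepsilon)^q=6A\cdot6^qt^{2q}$, the right-hand side equals
\[
At^{e_1+q}\Big[\frac{2^q}K-6^{q+1}t^{\,q-e_1}-6\cdot2^q\,t^{\,e_2-q}\Big],
\]
which is positive for small $t$ because $e_1<q<e_2$. Fix such a $t$ and let $\nu=\sigma_\rho$ be as in Lemma~\ref{lem:amplify}(a).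
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $q/p\in\mathbb N$, the implication is Lemma~\ref{lem:basic}(a). If $q/p\notin\mathbb N$, put $e_1=p\lfloor q/p\rfloor$ and $e_2=e_1+p$. Then $0\le e_1<q<e_2$, the first strict inequality because $q$ is not a multiple of $p$, and $p\mathbb N\cap(e_1,e_2)=\emptyset$. Lemma~\ref{lem:amplify}(b), applied to the measure of Proposition~\ref{prop:gap}, gives a finite measure that is $H^p$-Carleson and not $H^q$-Carleson. For the last statement take $q=3p/2$.
\end{proof}

\section{The possible sets of exponents}\label{sec:sets}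

\begin{proof}[Proof of Theorem~\ref{thm:B}, \textup{(i)}$\Rightarrow$\textup{(ii)}]
The inclusion $kE\subset E$ is Lemma~\ref{lem:basic}(a). We have $E=\bigcup_{N\in\mathbb N}\{p:C_p(\mu)\le N\}$, and each of these sets is closed in $(0,\infty)$. Indeed, let $p_n\to p>0$ with $C_{p_n}(\mu)\le N$, and let $g$ be a polynomial. Then $|g|^{p_n}\to|g|^p$ pointwise, so Fatou's lemma for $\mu$ and bounded convergence on $\mathbb T^\infty$ give
\[
\int|g|^p\,d\mu\le\liminf_n\int|g|^{p_n}\,d\mu\le N\lim_n\int|g|^{p_n}\,dm=N\|g\|_p^p .\qedhere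
\]
\end{proof}

For the converse we must destroy the Carleson property at every $q\notin E$. There may be uncountably many such $q$, while we can add only countably many measures. So we first upgrade Proposition~\ref{prop:gap} from a point $q$ to a compact set of exponents.

\begin{lemma}\label{lem:compact}
Let $I=(e_1,e_2)\subset(0,\infty)$ be a bounded open interval, $J\subset I$ a nonempty compact set, and $M<\infty$. There are $d<\infty$ and a measure $\nu$ of mass at most $1$, compactly supported in $\mathbb D^d$, such that $C_p(\nu)\le1$ whenever $p\mathbb N\cap I=\emptyset$, and $C_x(\nu)\ge M$ for all $x\in J$.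
\end{lemma}

\begin{proof}
For $q\in J$ let $\nu_q$ be the measure of Proposition~\ref{prop:gap} and $R_q(x)=\int|f|^x\,d\nu_q/\|f\|_x^x$. By dominated convergence $R_q$ is continuous on $(0,\infty)$, and $R_q(q)>1$. The open sets $\{R_q>1\}$ cover $J$, so finitely many of them do, say for $q_1,\dots,q_n$. The continuous function $\max_iR_{q_i}$ exceeds $1$ on $J$, hence is at least $1+\eta$ there for some $\eta>0$. Let $\nu=\frac1n\sum_{i=1}^n\nu_{q_i}^{\otimes N}$ on $\mathbb D^{2N}$. By Lemma~\ref{lem:basic}(b),(c), $C_p(\nu)\le1$ if $p\mathbb N\cap I=\emptyset$, and $C_x(\nu)\ge\frac1n(1+\eta)^N$ for $x\in J$, which is at least $M$ for large $N$. The case $p=e_2$ and Lemma~\ref{lem:basic}(a) bound the mass by $1$.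
\end{proof}

Since $E$ need not be closed, its complement cannot be covered by intervals that avoid $E$. We therefore exhaust $E$ by closed sets $E_j$ that are stable under multiples and, at stage $j$, force constants at least $j$ off $E_j$. A point outside $E$ is hit at every late stage. A point $p\in E$ is safe once $p\in E_j$, but at the earlier stages it may be hit, and it must be hit by finitely many summands only. This is arranged by working below height $j$ at stage $j$, where $p$ has finitely many multiples, and by using intervals with bounded overlap.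

\begin{proof}[Proof of Theorem~\ref{thm:B}, \textup{(ii)}$\Rightarrow$\textup{(i)}]
\emph{Exhaustion.} Write $E=\bigcup_jG_j$ with $G_j$ closed in $(0,\infty)$, and let
\[
F_j=(G_1\cup\dots\cup G_j)\cap[1/j,j],\qquad E_j=\bigcup_{k\in\mathbb N}kF_j .
\]
The $F_j$ are compact (possibly empty) and increase to $E$. As $kF_j\subset[k/j,\infty)$, only finitely many of the compact sets $kF_j$ meet a given bounded set, so $E_j$ is closed. Moreover $kE_j\subset E_j$ for $k\in\mathbb N$, $E_j\subset E_{j+1}$, and $F_j\subset E_j\subset E$, the last inclusion by the hypothesis $kE\subset E$. Thus $\bigcup_jE_j=E$.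

\emph{Covering.} The bounded open set $W_j=(0,j)\setminus E_j$ is a countable disjoint union of open intervals. In such a component $(\alpha,\beta)$ choose a strictly increasing sequence $(x_l)_{l\in\mathbb Z}$ with $x_l\to\alpha$ as $l\to-\infty$ and $x_l\to\beta$ as $l\to\infty$, and consider the pairs $[x_l,x_{l+1}]\subset(x_{l-1},x_{l+2})$. The closed intervals cover $(\alpha,\beta)$, and a point of $[x_n,x_{n+1})$ lies in $(x_{l-1},x_{l+2})$ only if $l\in\{n-1,n,n+1\}$. Enumerating the pairs from all components, we obtain countably many $J_{j,i}\subset I_{j,i}\subset W_j$ with $J_{j,i}$ compact, $I_{j,i}$ an open interval, $\bigcup_iJ_{j,i}=W_j$, and such that, for fixed $j$, each point lies in at most three of the $I_{j,i}$.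

\emph{The measure.} Choose $a_{j,i}>0$ with $\sum_{j,i}a_{j,i}<\infty$, let $\nu_{j,i}$ be given by Lemma~\ref{lem:compact} for $I_{j,i}$, $J_{j,i}$ and $M=j/a_{j,i}$, and set
\[
\mu=\sum_{j,i}a_{j,i}\,\widetilde{\nu_{j,i}} ,
\]
a finite measure on $\mathbb D^\infty$.

\emph{Exponents $q\notin E$.} For every integer $j>q$ we have $q\in W_j$, so $q\in J_{j,i}$ for some $i$, and $C_q(\mu)\ge a_{j,i}C_q(\nu_{j,i})\ge j$ by Lemma~\ref{lem:basic}(b),(d). Hence $C_q(\mu)=\infty$.

\emph{Exponents $p\in E$.} Choose $N$ with $p\in E_N$, and call a pair $(j,i)$ exceptional if $p\mathbb N\cap I_{j,i}\ne\emptyset$. For $j\ge N$ we have $p\mathbb N\subset E_j$, which is disjoint from $W_j$, so no pair is exceptional. For each $j<N$ only finitely many multiples of $p$ lie in $(0,j)$, and each lies in at most three of the $I_{j,i}$. So there are finitely many exceptional pairs. For these $C_p(\nu_{j,i})<\infty$ by Lemma~\ref{lem:basic}(e), and for all others $C_p(\nu_{j,i})\le1$. Therefore $C_p(\mu)\le\sum_{j,i}a_{j,i}C_p(\nu_{j,i})<\infty$.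

Thus $E$ is the set of Carleson exponents of the finite measure $\mu$. The last statement of the theorem is the case $E=p_0\mathbb N$, a closed set that is stable under multiples.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BBHOP}
Fr\'ed\'eric Bayart, Ole Fredrik Brevig, Antti Haimi, Joaquim Ortega-Cerd\`a, and Karl-Mikael Perfekt,
\emph{Contractive inequalities for Bergman spaces and multiplicative Hankel forms},
arXiv:1701.06897 (2017).

\end{thebibliography}
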